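# Volume-preserving Hénon maps whose bounded Fatou set has infinitely many components

## 1. A quadratic map and its 2-cycle

Take real numbers $\theta$ and $c\neq 0$, put $\delta=e^{2\pi i\theta}$, and consider
$$F(x,y)=\big(y,\;P(y)-\delta x\big),\qquad P(y)=e^{\pi i\theta}c\,y(1+y). \tag{1.1}$$
This is a polynomial automorphism of $\mathbb C^2$ with Jacobian determinant $\delta$, and $|\delta|=1$, so it preserves volume. An orbit is a sequence $z_j=(y_{j-1},y_j)$ with
$$y_{j+1}+\delta y_{j-1}=P(y_j). \tag{1.2}$$

The origin is fixed. The eigenvalues of $DF(0)=\begin{pmatrix}0&1\\-\delta&e^{\pi i\theta}c\end{pmatrix}$ are $e^{\pi i\theta}v$ and $e^{\pi i\theta}v^{-1}$, where $v+v^{-1}=c$. For $|c|<2$ both have modulus one.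

Let us find the cycles of period 2. Put $w=2\cos\pi\theta$, so that $1+\delta=e^{\pi i\theta}w$, assume $w\ne0$, and let $\kappa=w/c$. By (1.2), a 2-cycle is a pair $y_0\neq y_1$ with
$$\kappa y_1=y_0+y_0^2,\qquad \kappa y_0=y_1+y_1^2 .$$
Subtracting and dividing by $y_0-y_1$ gives $y_0+y_1=-(1+\kappa)$. Adding, with $e_1=y_0+y_1$ and $e_2=y_0y_1$, gives $\kappa e_1=e_1+e_1^2-2e_2$, hence $2e_2=e_1(1+e_1-\kappa)=2\kappa(1+\kappa)$. So $y_0,y_1$ are the roots of
$$Y^2+(1+\kappa)Y+\kappa(1+\kappa)=0,\qquad\text{with discriminant }(1+\kappa)(1-3\kappa). \tag{1.3}$$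
Conversely, if $y_0,y_1$ are the roots of (1.3), then $y_0+y_0^2=-\kappa y_0-\kappa(1+\kappa)=\kappa y_1$, and likewise with the roots exchanged. There is exactly one 2-cycle when $\kappa\ne-1,\frac13$, and it shrinks to the fixed point $0$ when $\kappa\to-1$, that is, when $c\to-w$.

The derivative of $F^2$ along this cycle has determinant $\delta^2$. Multiplying $\begin{pmatrix}0&1\\-\delta&P'(y_1)\end{pmatrix}\begin{pmatrix}0&1\\-\delta&P'(y_0)\end{pmatrix}$, we see that its trace is $P'(y_0)P'(y_1)-2\delta$. Here $P'(y)=e^{\pi i\theta}c(1+2y)$ and $(1+2y_0)(1+2y_1)=1+2e_1+4e_2=4\kappa^2+2\kappa-1$. So the trace is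
$$T=\delta\,\beta,\qquad \beta=4w^2+2wc-c^2-2 . \tag{1.4}$$
The eigenvalues are $\delta v'$ and $\delta/v'$ with $v'+1/v'=\beta$. They have modulus one exactly when $-2\le\beta\le2$.

Now take $\theta=\frac14$: $\delta=i$, $w=\sqrt2$, $\beta=8-(c-\sqrt2)^2$. The condition $|\beta|<2$ reads $6<(c-\sqrt2)^2<10$, and it holds for $\sqrt2-\sqrt{10}<c<\sqrt2-\sqrt6$, roughly $-1.75<c<-1.03$. The bifurcation value $c=-w=-\sqrt2$ is in this interval. There the eigenvalues at $0$ are $e^{\pi i/4}e^{\pm3\pi i/4}$, that is, $-1$ and $-i$. So when one eigenvalue at $0$ passes through $-1$, a 2-cycle is born at $0$. It exists for $c$ on both sides of $-\sqrt2$, and on both sides its two eigenvalues lie on the unit circle and are distinct.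

If such a cycle is not resonant, one expects $F^2$ to be a rotation $(X,Y)\mapsto(\mu_1X,\mu_2Y)$ in suitable coordinates near each of its points; then a whole neighborhood has bounded orbits. We shall prove in Section 9 that distinct cycle points of this kind lie in distinct components of the interior of the set of bounded orbits. (With $\delta=i$ there is a resonance, since $(\mu_1\mu_2)^4=1$ for the eigenvalues at $0$; $\theta$ must be moved as well.) One crossing of a root of unity could thus produce new components. Roots of unity are dense in the circle. *Can one cross infinitely many of them, keep all the cycles born on the way, and end with one map whose set of bounded orbits has infinitely many interior components?*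

## 2. Hénon maps, Fatou sets, and the two theorems

A (generalized) Hénon map is $f(x,y)=(y,\,p(y)-\delta x)$ with $p$ a complex polynomial of degree $d\ge2$ and $\delta\in\mathbb C\setminus\{0\}$. It is a polynomial automorphism of $\mathbb C^2$ with constant Jacobian determinant $\delta$. Let $K^\pm$ be the set of points whose forward/backward orbits are bounded, $J^\pm=\partial K^\pm$, $\mathcal F^\pm=\mathbb C^2\setminus J^\pm$, $K=K^+\cap K^-$, and
$$\mathcal F=\mathrm{int}(K)=\mathcal F^+\cap\mathcal F^-\cap K .$$
When $|\delta|=1$ the map preserves volume. It is known that then the interiors of $K^+$ and $K^-$ are equal and coincide with $\mathcal F$, and that $\mathcal F$ has finite volume, so that each of its components is periodic. The dissipative case shows what one might hope for: a classical result of Newhouse gives real Hénon maps ($p$ real quadratic, $\delta\ne0$ real and close to $0$) with infinitely many sink orbits, and the complex basins of these sinks give infinitely many components of $\mathcal F^+$. The question, taken from Eric Bedford, "Dynamics of Polynomial Diffeomorphisms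 of $C^2$: Foliations and laminations", arXiv:1501.01402 (2015), is whether $\mathcal F$ can have infinitely many components when $|\delta|=1$. The answer is yes, in every degree.

**Notation.** For $\alpha,\theta\in\mathbb R$ put $\lambda=e^{2\pi i\alpha}$, $\delta=e^{2\pi i\theta}$. For a real polynomial $h$ with $h(0)=1$, $\deg h=d-1\ge1$, put
$$F=F_{\lambda,\delta,h}(x,y)=(y,\;P(y)-\delta x),\qquad P(y)=(\lambda+\delta/\lambda)\,y\,h(y). \tag{2.1}$$
This is a Hénon map of degree $d$ whenever $\lambda+\delta/\lambda\ne0$. Let $h_0(y)=(1+y)^{d-1}$.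

**Theorem 1.** Let $d\ge2$ and $h=h_0$. For a dense set of $(\alpha,\theta)\in\mathbb R^2$ (meeting every nonempty open set in uncountably many points), $F$ is a volume preserving Hénon map of degree $d$ such that $\mathcal F=\mathrm{int}(K)$ has infinitely many components. More precisely, there are components $\Omega_1,\Omega_2,\dots$ of exact periods $n_1<n_2<\cdots$. Each $\Omega_i$ contains exactly one periodic point; at that point $F^{n_i}$ is holomorphically linearizable with multiplicatively independent unimodular multipliers. The cycles of these periodic points converge to the fixed point $0$, which has unimodular multipliers but is not in $\mathrm{int}(K)$.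

**Theorem 2 (density).** Let $d\ge2$. Consider the maps $f_{\theta,q}(x,y)=(y,\,e^{\pi i\theta}q(y)-e^{2\pi i\theta}x)$ with $q$ a real polynomial of degree $d$. Let $\mathcal U_d$ be the set of $(\theta,q)$ such that for some $y_0\in\mathbb R$, $q(y_0)=2\cos(\pi\theta)y_0$ and $|q'(y_0)|<2$. Then the parameters in $\mathcal U_d$ for which $\mathrm{int}(K)$ has infinitely many components are dense in $\mathcal U_d$.

The *multipliers* of a cycle of period $a$ are the eigenvalues of $DF^a(z)$ at a point $z$ of the cycle; at $z$ and at $F(z)$ these derivatives are conjugate by $DF(z)$, so the choice of $z$ does not matter. Unimodular means of modulus one, and $\mu_1,\mu_2$ are multiplicatively independent if $\mu_1^k\mu_2^l=1$ with $k,l\in\mathbb Z$ forces $k=l=0$.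

Four facts will be used.

**Fact 2.1.** $K$ is compact (Friedland–Milnor, Bedford–Smillie). Here is a short reason. Choose $R_0$ with $|p(y)|>2(1+|\delta|)|y|$ for $|y|\ge R_0$. Let $(y_j)_{j\in\mathbb Z}$ be a bounded orbit and $R=\sup|y_j|$. If $R>R_0$, choose $j$ with $|y_j|>\max(R/2,R_0)$. Then $|p(y_j)|>(1+|\delta|)R$, whereas $p(y_j)=y_{j+1}+\delta y_{j-1}$ has modulus at most $(1+|\delta|)R$. So $R\le R_0$. Hence $K$ is the set of points all of whose $y_j$, $j\in\mathbb Z$, satisfy $|y_j|\le R_0$; it is closed and bounded.

**Fact 2.2 (Siegel's theorem; Siegel, Sternberg 1961, Zehnder 1977, Arnold, *Geometrical Methods*, §28).** If a holomorphic germ at a fixed point in $\mathbb C^2$ has a diagonalizable derivative whose eigenvalues satisfy $|\mu_1^k\mu_2^l-\mu_j|\ge C(k+l)^{-\nu}$ for all integers $k,l\ge0$ with $k+l\ge2$ and $j=1,2$, with some $C,\nu>0$, then the germ is holomorphically linearizable.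

**Fact 2.3 (Milnor, *Dynamics in One Complex Variable*, §§8, 10, 11, 14).** Let $P_0$ be a polynomial of degree at least 2.

- (a) The immediate basin of every attracting cycle in $\mathbb C$, and every cycle of immediate parabolic basins, contains a critical point in $\mathbb C$.
- (b) If a fixed point $y_*$ has as multiplier a primitive $b$-th root of unity, then $y_*$ lies in the Julia set, and $P_0^b(y)-y$ vanishes at $y_*$ to order $kb+1$, where $k\ge1$ is the number of cycles of immediate parabolic basins at $y_*$.
- (c) A periodic point whose multiplier has modulus one and is not a root of unity is a Cremer point or the center of a Siegel disk. Every Cremer point, and every boundary point of a Siegel disk, lies in the closure of the postcritical set.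

**Fact 2.4 (Remmert's proper mapping theorem).** The image of an analytic set under a holomorphic map that is proper on it is a closed analytic set.

We measure nonresonance as follows. Let $\|x\|$ be the distance from $x\in\mathbb R$ to $\mathbb Z$, and for $m=(m_1,m_2)\in\mathbb Z^2\setminus0$ let $|m|=\max(|m_1|,|m_2|)$.

**Definition 2.5.** $\displaystyle\Gamma_\sigma(\rho,\theta)=\inf_{m\ne0}|m|^\sigma\,\|m_1\rho+m_2\theta\|.$

If $\theta$ is rational with denominator $b$, then $m=(0,b)$ shows $\Gamma_\sigma(\rho,\theta)=0$ for every $\rho$ and $\sigma$. By contrast $\Gamma_3(\sqrt2,\sqrt3)>0$: if $m_3$ is the integer nearest to $m_1\sqrt2+m_2\sqrt3$, the product of the four numbers $m_3\pm m_1\sqrt2\pm m_2\sqrt3$ is a nonzero integer, being the norm of a nonzero algebraic integer of $\mathbb Q(\sqrt2,\sqrt3)$. Since $|m_3|\le4|m|$, each factor is at most $8|m|$, so $\|m_1\sqrt2+m_2\sqrt3\|\ge(8|m|)^{-3}$. Note that $\Gamma_\sigma\ge\Gamma_{\sigma'}$ if $\sigma\ge\sigma'$, since $|m|\ge1$.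

## 3. Three obstacles to repeating the bifurcation

The direct plan is: cross a root of unity at the fixed point $0$, get a cycle with multipliers on the unit circle, move a little to make it nonresonant, cross the next root of unity, and so on. It meets three difficulties.

First, for a general perturbation the multipliers leave the circle. In the example with $\delta=i$, let $c$ become nonreal near $-\sqrt2$. Then $(c-\sqrt2)^2$ is nonreal (it is real only if $c-\sqrt2$ is real or purely imaginary), so $\beta\notin\mathbb R$. With $v'+1/v'=\beta\notin[-2,2]$ we get $|v'|\neq1$, and the cycle becomes a saddle. The determinant condition $|\delta|=1$ alone does not hold the multipliers on the circle. Section 4 finds a symmetry that does.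

Second, nonresonance with a fixed constant is a closed condition with dense complement: $\Gamma_\sigma(\rho,\theta)=0$ whenever $\theta$ is rational. So a nonresonant cycle does not simply stay nonresonant when parameters move. One has to work with sets of large measure (Section 7).

Third, and most seriously, every birth happens on a line $\alpha=r$ with $r$ rational, so all the earlier cycles must be nonresonant at some point of that line. The fixed point $0$ itself has multipliers $e^{2\pi i\alpha}$ and $e^{2\pi i(\theta-\alpha)}$; with $\alpha=r$ the first is a root of unity, for every $\theta$. So the fixed point cannot be kept. The same would happen to a cycle with multiplier $e^{2\pi i\rho}$ if $\rho(r,\theta)=A\theta+B$ with $A,B$ rational: for a suitable $m_1\ge1$ the numbers $m_1A$ and $m_1B$ are integers, and $m=(m_1,-m_1A)$ is a resonance for every $\theta$. We need to know that the functions $\rho(\alpha,\cdot)$ of the new cycles are *not affine* in $\theta$. The obvious thing to try is to compute the leading term of $\rho$ at the birth; Remark 5.4 will show that this leading term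 contains no $\theta$ at all. The way out, in Section 6, is to continue the cycle analytically in $\delta$ from the unit circle to $\delta=0$, where the dynamics is one-dimensional, and to show that an affine $\rho$ cannot survive the trip.

## 4. An antiholomorphic symmetry

Let $\alpha,\theta,h$ be real. Then
$$\lambda+\delta/\lambda=e^{\pi i\theta}c,\qquad c=2\cos\pi(2\alpha-\theta), \tag{4.1}$$
so $P=e^{\pi i\theta}q$ with $q(y)=c\,y\,h(y)$ real. Let $\tau(x,y)=(\bar y,\bar x)$, an isometric antilinear involution of $\mathbb C^2$. Since $\overline{P(\bar x)}=e^{-\pi i\theta}q(x)=\bar\delta P(x)$,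
$$\tau F\tau(x,y)=\tau\big(\bar x,\,P(\bar x)-\delta\bar y\big)=\big(\overline{P(\bar x)}-\bar\delta y,\,x\big)=\big(\bar\delta(P(x)-y),\,x\big)=F^{-1}(x,y).$$
The last equality holds because $F(u,v)=(x,y)$ means $v=x$ and $u=\delta^{-1}(P(x)-y)$.

**Lemma 4.1.** If $O$ is a cycle of period $a$ with $\tau O=O$, then its pair of multipliers is invariant under $w\mapsto1/\bar w$.

**Proof.** Let $z\in O$, $A=DF^a(z)$, $B=DF^a(\tau z)$. Differentiating $F^{-a}\circ\tau=\tau\circ F^a$ at $z$ gives $B^{-1}=\tau A\tau$. This is a complex linear map, and $Av=wv$ implies $\tau A\tau(\tau v)=\bar w\,\tau v$; its spectrum (with multiplicity) is the complex conjugate of that of $A$. Since $z$ and $\tau z$ lie on the same cycle, $B$ is conjugate to $A$. So the inverses of the multipliers are the conjugates of the multipliers. $\square$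

In Section 1 the cycle consists of $(y_1,y_0)$ and $(y_0,y_1)$. When the roots of (1.3) are real, $\tau$ exchanges the two points; when $y_1=\bar y_0$, $\tau$ fixes each. In both cases $\tau O=O$. The use of the lemma is this: if the two multipliers are near two *distinct* points $w_1\ne w_2$ of the unit circle, the involution $w\mapsto1/\bar w$ cannot exchange them, so it fixes each, and each lies on the circle. Being unimodular is an open condition among symmetric cycles with distinct multipliers.

From now on we also use $F_{\lambda,\delta,h}$ for complex $\lambda\ne0$, $\delta\in\mathbb C$ (including $\delta=0$, where $F$ is not invertible), and $h\in\mathcal H_{\mathbb C}:=\{h:h(0)=1,\deg h\le d-1\}\cong\mathbb C^{d-1}$. Let $\mathcal H_{\mathbb R}\cong\mathbb R^{d-1}$ be the set of real ones. Always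
$$DF(0)=\begin{pmatrix}0&1\\-\delta&\lambda+\delta/\lambda\end{pmatrix}\ \text{has eigenvalues }\lambda,\ \delta/\lambda\ \text{with eigenvectors }(1,\lambda),\ (1,\delta/\lambda).$$

## 5. Birth of a cycle at a root of unity

Fix $r=p/a$ in lowest terms with $a\ge2$, put $\lambda_*=e^{2\pi ir}$, and let
$$\Delta_r=\{\delta\in\mathbb C:\delta^a\ne1\},$$
a connected set containing $0$. For $\delta\in\Delta_r$ we have $(\delta/\lambda_*)^a=\delta^a\ne1$; in particular $\delta\ne\lambda_*^2$, so the two eigenvalues at $\lambda=\lambda_*$ are distinct.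

**Step 1: reduction to one variable.** This step replaces the equation $F^a(z)=z$ near $0$ by one equation $g(X)=0$. For parameters near $(\lambda_*,\delta,h)$ with $\delta\in\Delta_r$ use the eigencoordinates $x=X+Y$, $y=\lambda X+(\delta/\lambda)Y$, which depend holomorphically on the parameters. In them $F^a-\mathrm{id}=(G_1,G_2)$ with
$$G_1=(\lambda^a-1)X+O(2),\qquad G_2=\big((\delta/\lambda)^a-1\big)Y+O(2).$$
Since $(\delta/\lambda)^a\ne1$ near the given parameters, the implicit function theorem gives: $G_2=0\iff Y=\eta(X)$ near $0$, with $\eta(0)=0$ and $\eta$ holomorphic in $X$ and the parameters. Put $g(X)=G_1(X,\eta(X))$. Then $g(0)=0$, $g'(0)=\lambda^a-1$, and $X\mapsto(X,\eta(X))$ is a bijection from the zeros of $g$ near $0$ to the fixed points of $F^a$ near $0$. On the graph, $\eta'=-\partial_XG_2/\partial_YG_2$, so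
$$\det(DF^a-I)=g'(X)\,\partial_YG_2 . \tag{5.1}$$
Thus simple zeros of $g$ are the same as simple fixed points, that is, fixed points with $\det(DF^a-I)\ne0$.

**Definition 5.1.** $\nu(\delta,h)=\nu_r(\delta,h)\in\{2,3,\dots\}\cup\{\infty\}$ is the order of vanishing of $g$ at $0$ for $\lambda=\lambda_*$.

Since $G_2$ is a unit times $Y-\eta(X)$, we have $\mathbb C\{X,Y\}/(G_1,G_2)\cong\mathbb C\{X\}/(g)$. So $\nu$ is the dimension of the local algebra of the fixed point $0$ of $F^a_{\lambda_*,\delta,h}$, and can be computed in any coordinates. The coefficients of $g$ at $\lambda=\lambda_*$ are holomorphic in $(\delta,h)$, so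
$$Z_r=\{(\delta,h)\in\Delta_r\times\mathcal H_{\mathbb C}:\nu_r(\delta,h)\ge a+2\}$$
is a closed analytic subset.

*Example.* Let $d=2$, $h=1+y$, $r=\frac12$, so $\lambda_*=-1$ and $P(y)=-(1+\delta)(y+y^2)$. The fixed points of $F^2$ are given by $x=P(y)-\delta x$ and $y=P(P(y)-\delta x)-\delta y$. Modulo the first equation the second is $(1+\delta)y=P(x)$. Dividing by $1+\delta\ne0$, the ideal is generated by $x+y+y^2$ and $y+x+x^2$. Eliminating $x=-y-y^2$ leaves
$$y+(-y-y^2)+(y+y^2)^2=2y^3+y^4 .$$
So $\nu_{1/2}(\delta,h)=3=a+1$ for every $\delta\in\Delta_{1/2}$.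

**Step 2: localization.** This step isolates a small ball in which every fixed point of $F^a$ other than $0$ has exact period $a$.

**Lemma 5.2.** Let $\delta_*\in\Delta_r$ and $\nu_*:=\nu(\delta_*,h_*)<\infty$. There are arbitrarily small balls $U$ about $0$ and polydiscs $\mathcal N$ about $(\lambda_*,\delta_*,h_*)$ such that, for parameters in $\mathcal N$, the set $\mathrm{Fix}_U$ of fixed points of $F^a$ in $U$ satisfies:

- (i) the corresponding zeros of $g$ number exactly $\nu_*$ with multiplicity;
- (ii) $F$ permutes $\mathrm{Fix}_U$;
- (iii) every point of $\mathrm{Fix}_U\setminus\{0\}$ has exact period $a$.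

*Moreover,* if $\nu(\delta_*,h_*)\le a+1$, then $\nu(\delta_*,h_*)=a+1$.

**Proof.** Let $j\mid a$, $j<a$. Then $\lambda_*^j\ne1$. Also $(\delta_*/\lambda_*)^j\ne1$, since otherwise $\delta_*^a=(\delta_*/\lambda_*)^a=1$. So $DF^j(0)-I$ is invertible at $(\lambda_*,\delta_*,h_*)$, and there is a neighborhood of $0$ in which $0$ is the only fixed point of $F^j$ for all nearby parameters.

Choose $\varepsilon_1,\varepsilon_2>0$ such that, for all nearby parameters and $|X|\le\varepsilon_1$, the equation $G_2(X,Y)=0$ has $Y=\eta(X)$ as its only solution with $|Y|<\varepsilon_2$. Shrink $\varepsilon_1$ so that $g_*=g_{\lambda_*,\delta_*,h_*}$ has no zero in $0<|X|\le\varepsilon_1$. Choose a ball $U$ about $0$ in $\mathbb C^2$, as small as desired, contained in $\{|X|<\varepsilon_1,|Y|<\varepsilon_2\}$ for all nearby parameters and in the neighborhoods of the previous paragraph. By Hurwitz, for parameters near $(\lambda_*,\delta_*,h_*)$, $g$ has exactly $\nu_*$ zeros in $|X|<\varepsilon_1$ with multiplicity, and they tend to $0$ as the parameters tend to $(\lambda_*,\delta_*,h_*)$. Let $U'\subset U$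 be a ball about $0$ with $F(U')\subset U$ for all nearby parameters. For $\mathcal N$ small, all fixed points corresponding to these zeros lie in $U'$. Conversely a point of $\mathrm{Fix}_U$ corresponds to a zero of $g$ in $|X|<\varepsilon_1$. This gives (i), and $\mathrm{Fix}_U\subset U'$, so $F(\mathrm{Fix}_U)\subset\mathrm{Fix}_U$. Since $F^a=\mathrm{id}$ on $\mathrm{Fix}_U$, $F$ is a bijection of it: (ii). A point of $\mathrm{Fix}_U$ of period $j<a$ is a fixed point of $F^j$ in $U$ with $j\mid a$, hence is $0$: (iii).

For the last sentence, note $\nu_*\ge2$ and take $\lambda\ne\lambda_*$ near $\lambda_*$. Then $\lambda^a\ne1$, so $0$ is a simple zero of $g$, and there are $\nu_*-1\ge1$ nonzero zeros with multiplicity. By (ii) and (iii), the corresponding points form a nonempty union of cycles with exactly $a$ distinct points each. So $\nu_*-1\ge a$. $\square$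

**Step 3: the new cycle and its multipliers.** This is the bifurcation statement, with the symmetry built in.

**Proposition 5.3.** Suppose $\delta_*\in\Delta_r$ and $\nu(\delta_*,h_*)=a+1$. There are a ball $U$ about $0$ and a polydisc $\mathcal N$ about $(\lambda_*,\delta_*,h_*)$, both arbitrarily small, such that for parameters in $\mathcal N$:

1. If $\lambda\ne\lambda_*$, the fixed points of $F^a$ in $U\setminus\{0\}$ form exactly one cycle $O$, of exact period $a$, consisting of simple fixed points of $F^a$. If $\lambda=\lambda_*$ there are none. As the parameters tend to a point of $\mathcal N$ with $\lambda=\lambda_*$, $O\to0$.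
2. There is a holomorphic function $\lambda'$ on $\mathcal N$, close to $1$, with $\lambda'=1$ on $\{\lambda=\lambda_*\}$, such that $O$ has multipliers $\lambda'$ and $\delta^a/\lambda'$.
3. If $|\lambda|=|\delta|=1$ and $h$ is real, then $|\lambda'|=1$.

**Proof.** (1) Take $U,\mathcal N$ as in Lemma 5.2, so small that $\lambda^a\ne1$ for $\lambda\ne\lambda_*$. If $\lambda\ne\lambda_*$, then $0$ is a simple zero of $g$, which leaves $a$ zeros with multiplicity. The corresponding points form cycles of exactly $a$ distinct points, so there is one cycle and all zeros are simple. If $\lambda=\lambda_*$, then $0$ has multiplicity at least $2$, and a further cycle would give at least $a+2$ zeros, too many; so $\mathrm{Fix}_U=\{0\}$. At such a parameter all $a+1$ zeros of $g$ are at $0$, and Hurwitz gives $O\to0$ on approach to it.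

(2) The trace $T$ of $DF^a$ is the same at all points of $O$, also when $\delta=0$: it is the trace of a product of matrices permuted cyclically. It is holomorphic on $\mathcal N\cap\{\lambda\ne\lambda_*\}$, because simple zeros depend holomorphically on the parameters locally. It is bounded, and since $O\to0$ it tends to $\mathrm{tr}\,DF^a(0)=1+\delta^a$ at points with $\lambda=\lambda_*$. By Riemann's theorem $T$ extends holomorphically to $\mathcal N$. The multipliers are the roots of $w^2-Tw+\delta^a=0$. At $(\lambda_*,\delta_*,h_*)$ these are $1$ and $\delta_*^a\ne1$, which are distinct, so after shrinking $\mathcal N$ the root near $1$ is a holomorphic function $\lambda'$. On $\lambda=\lambda_*$ the roots are $1$ and $\delta^a$, so $\lambda'=1$ there.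

(3) On $\{\lambda=\lambda_*\}$ this is (2). Let $\lambda\ne\lambda_*$. The isometry $\tau$ preserves $U$, fixes $0$, and permutes the fixed points of $F^a$, which are those of $F^{-a}$. By uniqueness in (1), $\tau O=O$. By Lemma 4.1, $1/\overline{\lambda'}$ is a multiplier of $O$. It is close to $1$, while $\delta^a/\lambda'$ is close to $\delta_*^a\ne1$. Hence $1/\overline{\lambda'}=\lambda'$. $\square$

For real $h_*$ and $\delta_*=e^{2\pi i\theta_*}\in\Delta_r$ with $\nu(\delta_*,h_*)=a+1$, put
$$\rho(\alpha,\theta)=\tfrac1{2\pi i}\log\lambda'(e^{2\pi i\alpha},e^{2\pi i\theta},h_*)\qquad\text{(principal branch)}$$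
on a small open square $Q$ about $(r,\theta_*)$. It is real-analytic and real valued, and $\rho(r,\cdot)=0$. For $\alpha\neq r$ the cycle $O=O(\alpha,\theta)$ has multipliers $e^{2\pi i\rho}$ and $e^{2\pi i(a\theta-\rho)}$. The germ of $\rho$ at $(r,\theta_*)$ does not depend on the choice of $U$, because the cycle tends to $0$ and so ends up in the smaller of two balls, where it is unique.

**Remark 5.4 (the leading term is universal).** *We have $\rho(\alpha,\theta)=-a^2(\alpha-r)+o(\alpha-r)$ for each $\theta$ near $\theta_*$.* Fix $\delta$ and $h$, write $g(X)=X(b_0+b_1X+\cdots)$ with $b_0=\lambda^a-1$, and let $\lambda\to\lambda_*$. Here $b_j=O(|\lambda-\lambda_*|)$ for $j<a$, while $b_a\not\to0$. At a point $X$ corresponding to $O$ we have $X\to0$ and $b_0+b_1X+\cdots=0$, so $b_aX^a(1+o(1))=-b_0+o(|\lambda-\lambda_*|)=-b_0(1+o(1))$. Therefore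
$$g'(X)=\sum_{1\le j<a}jb_jX^j+a\,b_aX^a(1+o(1))=-a\,b_0(1+o(1)).$$
By (5.1), $(\lambda'-1)(\delta^a/\lambda'-1)=g'(X)\,\partial_YG_2$, and both $\delta^a/\lambda'-1$ and $\partial_YG_2$ tend to $\delta^a-1\ne0$. So $\lambda'-1\sim-a(\lambda^a-1)\sim-a^2\cdot2\pi i(\alpha-r)$.

So the leading term says nothing about the dependence on $\theta$. In the quadratic example with $r=\frac12$ one can go one order further. With $\varphi=2\pi(\alpha-\frac12)$ and $x=\pi\theta$ we have $w=2\cos x$ and $c=-2\cos(x-\varphi)$, and (1.4) reads
$$2\cos(2\pi\rho-2x)=16\cos^2x-8\cos x\cos(x-\varphi)-4\cos^2(x-\varphi)-2 .$$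
The right side is $2\cos2x-8\varphi\sin2x+\varphi^2(2+6\cos2x)+O(\varphi^3)$. Putting $2\pi\rho=-4\varphi+k\varphi^2+\cdots$, the left side is $2\cos2x-8\varphi\sin2x+\varphi^2(2k\sin2x-16\cos2x)+\cdots$. Hence
$$2\pi\rho=-4\varphi+\frac{1+11\cos2\pi\theta}{\sin2\pi\theta}\,\varphi^2+O(\varphi^3).$$
The first-order term is $-a^2$ times $\varphi$, as it must be, and the second-order term is not affine in $\theta$. For general $r$ such a computation is out of reach by hand, and the next section replaces it by an argument.

## 6. The rotation number is not affine in $\theta$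

**Definition 6.1.** A real $h$ of degree $d-1$ with $h(0)=1$ is *admissible* if for every rational $r=p/a$ (lowest terms, $a\ge2$):

- (A1) $\{\delta\in\Delta_r:\nu_r(\delta,h)\ge a+2\}$ is countable;
- (A2) for every $\theta_*$ with $\delta_*=e^{2\pi i\theta_*}\in\Delta_r$ and $\nu_r(\delta_*,h)=a+1$, the function $\rho$ of Section 5 satisfies $\partial_\theta^2\rho\not\equiv0$ on every neighborhood of $(r,\theta_*)$.

For $d=2$, $h=1+y$ and the single value $r=\frac12$, both conditions were just checked by hand: (A1) holds with the empty set, and (A2) holds because $(1+11\cos2\pi\theta)/\sin2\pi\theta$ is affine on no interval. (It is analytic off the zeros of $\sin2\pi\theta$. If it were affine on an interval, it would be affine, hence bounded, on the whole component of its domain containing that interval, whereas it is unbounded near the ends of each such component.)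

**Proposition 6.2.** $h_0(y)=(1+y)^{d-1}$ is admissible.

**Step 1: the one-dimensional map at $\delta=0$.** This step collects what we need about $P_0(y)=\lambda y(1+y)^{d-1}$, where $\lambda$ is a primitive $b$-th root of unity, $b\ge1$. We have $P_0'=\lambda(1+y)^{d-2}(1+dy)$. The critical points are $-1/d$ and, if $d\ge3$, also $-1$, with $P_0(-1)=0$ fixed.

(i) *$P_0^b(y)-y$ vanishes at $0$ to order exactly $b+1$.* By Fact 2.3(b) the order is $kb+1$, with $k\ge1$ the number of cycles of immediate parabolic basins at $0$. Each contains a critical point. It cannot be $-1$, which lands on $0$, a point of the Julia set, and so lies in the Julia set itself. So each contains $-1/d$. The basins are disjoint, hence $k=1$.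

(ii) *All cycles of $P_0$ in $\mathbb C$ other than $\{0\}$ are repelling.* By (i), $-1/d$ lies in the parabolic basin of $0$. Its orbit converges to $0$ without landing on $0$, so it is infinite and contains no periodic point. An attracting cycle, or a parabolic cycle other than $\{0\}$, would have a critical point in its basin; but $-1$ is in the Julia set and $-1/d$ is in the basin of $0$. There remain irrationally indifferent cycles. The closure of the postcritical set has its finite part in
$$E=\{P_0^n(-1/d)\}_{n\ge0}\cup\{0\},$$
which is closed and countable. A Cremer point would be a periodic point in $E$, but the only one is $0$, which is parabolic. The boundary of a Siegel disk would lie in $E$; but a Siegel disk of a polynomial is a bounded domain, and each ray from an interior point meets its boundary, at points that are different for different rays, so its boundary is uncountable.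

For instance, with $d=2$, $\lambda=-1$: $P_0^2(y)-y=-2y^3-y^4$, of order $3=b+1$ at $0$, and the remaining root $-2$ is a fixed point with multiplier $-(1+2\cdot(-2))=3$.

**Step 2: (A1).** The purpose is to see that $\nu\ge a+2$ is exceptional. At $\delta=0$, $\lambda=\lambda_*$ we have $F^a(x,y)=(P_0^{a-1}(y),P_0^a(y))$. Eliminating $x$, the multiplicity of the fixed point $0$ is the order of $P_0^a(y)-y$ at $0$, which is $a+1$ by (i). So $\{\delta\in\Delta_r:\nu_r(\delta,h_0)\ge a+2\}$ is a closed analytic subset of the connected set $\Delta_r$ that does not contain $0$. It is discrete in $\Delta_r$, hence countable.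

**Step 3: what an affine $\rho$ would mean.** We begin the proof of (A2), by contradiction. Suppose $\partial_\theta^2\rho\equiv0$ near $(r,\theta_*)$. On a square $Q$ about this point, $\rho=A(\alpha)\theta+B(\alpha)$ with $A,B$ real and continuous, and $A(r)=0$ since $\rho(r,\cdot)=0$. Choose a rational $r'\ne r$ with $(r',\theta_*)\in Q$, $|A(r')|<1$ and $|r'-r|<1/a$. Put $\lambda=e^{2\pi ir'}$, a root of unity. Since $0<|ar'-p|<1$, we have $\lambda^a\ne1$. From now on $r'$ and $\lambda$ are fixed; write $A=A(r')$, $C=e^{2\pi iB(r')}$, so $|C|=1$, and $F_\delta=F_{\lambda,\delta,h_0}$.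

**Step 4: fixed points of $F_\delta^a$ stay bounded.** This is what allows continuation in $\delta$ over $\mathcal D:=\mathbb C\setminus\{-\lambda^2\}$, a connected set on which $\lambda+\delta/\lambda\ne0$. A point with $F_\delta^az=z$ corresponds to an $a$-periodic sequence with $y_{j+1}+\delta y_{j-1}=P(y_j)$. If $R=\max|y_j|>1$ is attained at $y_j$, then
$$|\lambda+\delta/\lambda|\,R\,(R-1)^{d-1}\le|P(y_j)|\le(1+|\delta|)R .$$
So $R$ is bounded locally uniformly for $\delta\in\mathcal D$.

**Step 5: the discriminant set is countable.** Let $S\subset\mathcal D$ be the set of $\delta$ for which $F_\delta^a$ has a fixed point with $\det(DF_\delta^a-I)=0$. It is the projection of an analytic subset of $\mathcal D\times\mathbb C^2$ on which, by Step 4, the projection is proper. By Fact 2.4, $S$ is a closed analytic subset of $\mathcal D$. At $\delta=0$ the fixed points are the points $(x,y)$ with $y=P_0^a(y)$, $x=P_0^{a-1}(y)$, and the eigenvalues of $DF_0^a$ there are $0$ and $(P_0^a)'(y)$. For $y=0$ the latter is $\lambda^a\ne1$; for $y\ne0$ it has modulus greater than $1$ by (ii). So $0\notin S$,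 and $S$ is discrete in $\mathcal D$, hence countable.

**Step 6: continuation to $\delta=0$.** We carry a point of the new cycle from the unit circle to $\delta=0$ without letting it hit the fixed point $0$. For $\delta\in\mathcal D\setminus S$ the fixed points of $F_\delta^a$ are simple, hence isolated, and form a compact set; so they are finite in number. Each continues uniquely and holomorphically to nearby $\delta$, and by Step 4 no other fixed points appear nearby. So $\{(\delta,z):\delta\in\mathcal D\setminus S,\ F_\delta^az=z\}$ is a finite covering of $\mathcal D\setminus S$.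

Choose $\theta_1$ near $\theta_*$ with $(r',\theta_1)\in Q$ and $\delta_1=e^{2\pi i\theta_1}\in\mathcal D\setminus S$. Among the uncountably many circular arcs from $\delta_1$ to $0$, pairwise disjoint apart from their ends, one avoids the countable set $S\cup\{-\lambda^2\}$. This gives a path $\gamma:[0,1]\to\mathcal D\setminus S$ from $\delta_1$ to $0$ with $\gamma(u)\ne0$ for $u<1$. Start with a point $z(0)$ of $O(r',\theta_1)$ and let $z(u)$ be its continuation along $\gamma$. The constant $0$ is also a branch of the covering, and $z(0)\ne0$, so $z(u)\ne0$ for all $u\in[0,1]$. Write $z(1)=(x_1,y_1)$. Then $P_0^a(y_1)=y_1$ and $x_1=P_0^{a-1}(y_1)$; if $y_1$ were $0$, so would be $x_1$. Hence $y_1\ne0$, and by (ii) the trace $T(u)$ of $DF^a_{\gamma(u)}$ at $z(u)$ satisfies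
$$T(u)\to T(1)=(P_0^a)'(y_1),\qquad1<|(P_0^a)'(y_1)|<\infty. \tag{6.1}$$

**Step 7: the contradiction.** We compare (6.1) with the formula that an affine $\rho$ forces on $T$. Near $\delta_1$ the trace along the branch is holomorphic in $\delta$. On an arc of the unit circle about $\delta_1$ the branch is a point of $O(r',\theta)$, so the trace is
$$e^{2\pi i\rho}+\delta^ae^{-2\pi i\rho}=C\delta^A+C^{-1}\delta^{a-A},\qquad\log\delta=2\pi i\theta .$$
Two holomorphic functions that agree on an arc agree. By analytic continuation along $\gamma$, with continued branches,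
$$T(u)=C\gamma(u)^A+C^{-1}\gamma(u)^{a-A}\qquad(u<1).$$
Since $A$ is real, $|\gamma^A|=|\gamma|^A$ and $|\gamma^{a-A}|=|\gamma|^{a-A}$, and $a-A>0$. Let $u\to1$, so $\gamma(u)\to0$. If $A<0$, then $|T|\to\infty$. If $A=0$, then $|T|\to1$. If $0<A<1$, then $T\to0$. Each case contradicts (6.1). So (A2) holds and $h_0$ is admissible. $\square$

## 7. Diophantine pairs along curved lines

The curvature just obtained is used through measure estimates: a first lemma on one curve, and then a uniform statement near a good parameter.

**Lemma 7.1.** Let $I$ be an interval, $|I|\le1$, $\rho\in C^2(I)$ real, $|\rho'|\le L$, $|\rho''|\ge c>0$. There is $C=C(L,c)$ with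
$$\mathrm{Leb}\{\theta\in I:\|m_1\rho(\theta)+m_2\theta\|<\varepsilon\}\le C|m|\varepsilon^{1/2}\qquad(m\ne0,\ 0<\varepsilon\le\tfrac12).$$

**Proof.** Let $\ell=m_1\rho+m_2\theta$. Then $|\ell'|\le(L+1)|m|$, so the range of $\ell$ has length at most $(L+1)|m|$, and at most $(L+1)|m|+2\le(L+3)|m|$ integers $m_3$ satisfy $|\ell-m_3|<\varepsilon$ somewhere on $I$.

If $|m_2|>2L|m_1|$, then $|\ell'|\ge|m_2|-L|m_1|\ge|m_2|/2\ge\frac12$, so each set $\{|\ell-m_3|<\varepsilon\}$ has measure at most $4\varepsilon\le4\varepsilon^{1/2}$.

Otherwise $m_1\ne0$, so $|\ell''|\ge c$ with constant sign. For $\kappa>0$ the set $\{|\ell'|\le\kappa\}$ is an interval of length at most $2\kappa/c$, and on each of the at most two remaining intervals $\{|\ell-m_3|<\varepsilon\}$ has measure at most $2\varepsilon/\kappa$. The total $2\kappa/c+4\varepsilon/\kappa$ is $4\sqrt2(\varepsilon/c)^{1/2}$ for $\kappa=(2c\varepsilon)^{1/2}$. Summing over $m_3$ gives the claim. $\square$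

**Corollary 7.2.** If $\rho$ is real-analytic and real on an interval and $\rho''\not\equiv0$, then $\Gamma_8(\rho(\theta),\theta)>0$ for a.e. $\theta$.

**Proof.** The zeros of $\rho''$ are isolated, so almost every point is covered by countably many compact intervals of length at most $1$ on which $\rho''\ne0$. There are $8M$ vectors $m$ with $|m|=M$. On each such interval Lemma 7.1 with $\varepsilon=\gamma|m|^{-8}$ gives
$$\mathrm{Leb}\{\Gamma_8<\gamma\}\le C\gamma^{1/2}\sum_{M\ge1}8M\cdot M\cdot M^{-4}\to0\qquad(\gamma\to0).\qquad\square$$

**Lemma 7.3.** Let $\rho$ be real-analytic and real near $t'=(\alpha',\theta')$, $\partial_\theta^2\rho(t')\ne0$, $\Gamma_8(\rho(t'),\theta')>0$ and $\Gamma_{26}(\rho(t'),\theta')>\gamma>0$. For small $s$ and $|\alpha-\alpha'|\le s$ let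
$$b(s,\alpha)=\mathrm{Leb}\{\theta:|\theta-\theta'|\le s,\ \Gamma_{26}(\rho(\alpha,\theta),\theta)\le\gamma\}.$$
Then $\sup_\alpha b(s,\alpha)/s\to0$ as $s\to0$.

Note the order of things: the same $\gamma$ is kept, and the conclusion holds on *every* short vertical segment near $t'$, including those over rational $\alpha$.

**Proof.** Fix a closed square $Q'$ about $t'$ and constants $L,c>0$ with $|\partial_\theta\rho|\le L$, $|\partial_\theta^2\rho|\ge c$ on $Q'$. Put $L_1=1+\sup_{Q'}(|\partial_\alpha\rho|+|\partial_\theta\rho|)$. Consider $s\le\frac12$ with $\{|\alpha-\alpha'|,|\theta-\theta'|\le s\}\subset Q'$. Let $\gamma_0=\Gamma_8(\rho(t'),\theta')$ and choose $\eta>0$ with $\Gamma_{26}(\rho(t'),\theta')\ge(1+2\eta)\gamma$. On this square $m_1\rho+m_2\theta$ differs from its value at $t'$ by at most $L_1|m|s$. Let $R(s)=(\gamma_0/2L_1s)^{1/9}$.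

*Small $m$.* If $|m|\le R(s)$, then $L_1|m|s\le\frac{\gamma_0}2|m|^{-8}$, so $\|m_1\rho+m_2\theta\|\ge\frac{\gamma_0}2|m|^{-8}$ on the square. This is at least $(1+\eta)\gamma|m|^{-26}$ if $|m|\ge N_0$, with $N_0$ independent of $s$. For $|m|<N_0$,
$$|m|^{26}\|m_1\rho+m_2\theta\|\ge(1+2\eta)\gamma-L_1N_0^{27}s\ge(1+\eta)\gamma\quad\text{for small }s.$$

*Large $m$.* If $|m|>R(s)$, apply Lemma 7.1, for each $\alpha$, to $\rho(\alpha,\cdot)$ on $[\theta'-s,\theta'+s]$ with $\varepsilon=(1+\eta)\gamma|m|^{-26}$, which is at most $\frac12$ for small $s$. The set of $\theta$ where $\|m_1\rho+m_2\theta\|<(1+\eta)\gamma|m|^{-26}$ for some such $m$ has measure at most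
$$C'\sum_{M>R(s)}M\cdot M\cdot M^{-13}\le C''R(s)^{-10}=O(s^{10/9})=o(s),$$
uniformly in $\alpha$. Off this set $\Gamma_{26}\ge(1+\eta)\gamma>\gamma$. $\square$

## 8. Nested parameter squares

Write $B(t,s)$ for the closed square of center $t\in\mathbb R^2$ and half-side $s$ (sup-norm), $\mathbb B(\epsilon)$ for the ball of radius $\epsilon$ about $0$ in $\mathbb C^2$, and $F_t=F_{\lambda,\delta,h}$ for $t=(\alpha,\theta)$, with $h$ fixed.

**Theorem 8.1.** Let $h$ be admissible. For a dense set of $(\alpha,\theta)\in\mathbb R^2$ (uncountable in each nonempty open set), $F_{\lambda,\delta,h}$ is a Hénon map of degree $d$ having, for each $i\ge1$, a cycle $O_i$ of exact period $n_i$, with $2\le n_1<n_2<\cdots$ and $O_i\subset\mathbb B(2^{-i})$. The multipliers of $O_i$ are $e^{2\pi i\rho_i}$, $e^{2\pi i(n_i\theta-\rho_i)}$ with $\rho_i$ real and $\Gamma_{26}(\rho_i,\theta)>0$.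

**Proof.** Fix any nonempty open set and in it a closed square $B_0=B(t_0,s_0)$ on which $\cos\pi(2\alpha-\theta)\ne0$. By (4.1), all $F_t$ with $t\in B_0$ are Hénon maps of degree $d$. Put $n_0=1$. We construct inductively $t_k=(\alpha_k,\theta_k)$, closed squares $B_k=B(t_k,s_k)\subset B_{k-1}$ with $s_k\le1/k$ for $k\ge1$, integers $n_1<\dots<n_k$ and constants $\gamma_i>0$ such that for $1\le i\le k$:

- (a) for $t$ in a neighborhood of $B_k$, $F_t$ has a cycle $O_i(t)\subset\mathbb B(2^{-i})$ of exact period $n_i$ with multipliers $e^{2\pi i\rho_i(t)},e^{2\pi i(n_i\theta-\rho_i(t))}$, where $\rho_i$ is real-analytic and real valued, and $O_i$ and $\rho_i$ do not depend on $k$;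
- (b) $\partial_\theta^2\rho_i(t_k)\ne0$;
- (c) $\Gamma_8(\rho_i(t_k),\theta_k)>0$ and $\Gamma_{26}(\rho_i(t_k),\theta_k)>\gamma_i$.

For $k=0$ there is nothing to require. Suppose stage $k$ is done.

**Step I: moving to a rational line.** We look for a birth point $t_*=(r,\theta_*)$ near $t_k$ at which all old cycles are still good. By Lemma 7.3 at $t_k$, applied to $\rho_1,\dots,\rho_k$, choose $s<s_k$ so small that $\partial_\theta^2\rho_i\ne0$ ($i\le k$) on $B(t_k,s)$, and that for every $\alpha$ with $|\alpha-\alpha_k|\le s$ the set of $\theta\in[\theta_k-s,\theta_k+s]$ with $\Gamma_{26}(\rho_i(\alpha,\theta),\theta)>\gamma_i$ for all $i\le k$ has positive measure. Choose a rational $r=p/a$ in lowest terms with $|r-\alpha_k|\le s$, $a\ge2$, $a>n_k$. By Corollary 7.2, applied to $\rho_i(r,\cdot)$, almost every $\theta$ in this interval has $\Gamma_8(\rho_i(r,\theta),\theta)>0$ for all $i\le k$. By (A1) and Lemma 5.2, all but countably many $\theta$ with $e^{2\pi i\theta}\in\Delta_r$ have $\nu_r(e^{2\pi i\theta},h)=a+1$. So we can choose $\theta_*\in[\theta_k-s,\theta_k+s]$ such that at $t_*=(r,\theta_*)$: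 $\Gamma_{26}>\gamma_i$ and $\Gamma_8>0$ for all $i\le k$; $\delta_*=e^{2\pi i\theta_*}$ is not a root of unity, so $\delta_*\in\Delta_r$; and $\nu_r(\delta_*,h)=a+1$.

**Step II: giving birth and stepping off the line.** We now create $O_{k+1}$ and make it nonresonant without spoiling the others. By Proposition 5.3 there are an open square $Q\subset\mathrm{int}\,B_k$ about $t_*$, a cycle $O_{k+1}(t)\subset\mathbb B(2^{-k-1})$ of exact period $a$ for $t\in Q\setminus\{\alpha=r\}$, and a function $\rho_{k+1}$ on $Q$ as in Section 5. By (A2), $\partial_\theta^2\rho_{k+1}\not\equiv0$ on $Q$. Apply Lemma 7.3 at $t_*$ to $\rho_1,\dots,\rho_k$; its hypotheses hold by the choice of $s$ and $\theta_*$. For $s'$ small, $B(t_*,s')\subset Q$, $\partial_\theta^2\rho_i\ne0$ there ($i\le k$), and for every $\alpha$ with $|\alpha-r|\le s'$ the set of $\theta\in I_*:=[\theta_*-s',\theta_*+s']$ with $\Gamma_{26}(\rho_i(\alpha,\theta),\theta)>\gamma_i$ for all $i\le k$ has positive measure.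

Pick $\alpha_{k+1}\ne r$ with $|\alpha_{k+1}-r|<s'$ and $\partial_\theta^2\rho_{k+1}(\alpha_{k+1},\cdot)\not\equiv0$ on $I_*$. This is possible, since otherwise the real-analytic function $\partial_\theta^2\rho_{k+1}$ would vanish on a nonempty open set, hence on $Q$. By Corollary 7.2 on the line $\alpha=\alpha_{k+1}$, applied to $\rho_1,\dots,\rho_{k+1}$, almost every $\theta\in I_*$ has $\Gamma_8>0$ for all $i\le k+1$, and all but finitely many have $\partial_\theta^2\rho_{k+1}\ne0$. So there is a set of positive measure of $\theta_{k+1}\in I_*$ such that at $t_{k+1}=(\alpha_{k+1},\theta_{k+1})$: $\Gamma_{26}>\gamma_i$ for $i\le k$, $\Gamma_8>0$ for $i\le k+1$, and $\partial_\theta^2\rho_{k+1}\ne0$. Choose one. Since $\Gamma_{26}\ge\Gamma_8>0$, choose $0<\gamma_{k+1}<\Gamma_{26}(\rho_{k+1}(t_{k+1}),\theta_{k+1})$. Put $n_{k+1}=a$ and take $s_{k+1}\le\frac1{k+1}$ so small that a neighborhood of $B_{k+1}$ lies inside $Q\setminus\{\alpha=r\}$. Then (a)–(c) hold for $k+1$.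

**Step III: the limit.** We check that every cycle survives with its constant. Let $\{t_\infty\}=\bigcap B_k$, $t_\infty=(\alpha_\infty,\theta_\infty)$. By (a) all cycles $O_i(t_\infty)$ exist. For fixed $i$ and $m\ne0$ we have $|m|^{26}\|m_1\rho_i(t_k)+m_2\theta_k\|>\gamma_i$ for all $k\ge i$, and $t_k\to t_\infty$. By continuity for each fixed $m$, $\Gamma_{26}(\rho_i(t_\infty),\theta_\infty)\ge\gamma_i>0$.

At each step $\theta_{k+1}$ may be any point of a set of positive measure, and $s_{k+1}$ may be arbitrarily small, so two disjoint choices of $B_{k+1}$ are possible. The resulting binary tree gives uncountably many $t_\infty$ in the given open set. $\square$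

## 9. Linearization, and one periodic point per component

Let $h$ be admissible and $F=F_{t_\infty}$ as in Theorem 8.1. Let $\zeta\in O_i$, $n=n_i$, $\theta=\theta_\infty$, $\rho=\rho_i(t_\infty)$, and let $\mu_1=e^{2\pi i\rho}$, $\mu_2=e^{2\pi i(n\theta-\rho)}$ be the eigenvalues of $DF^n(\zeta)$.

**Step 1: linearization at $\zeta$.** The aim is $\zeta\in\mathrm{int}(K)$. The eigenvalues are distinct, since $2\rho-n\theta\notin\mathbb Z$ by $\Gamma_{26}(\rho,\theta)>0$; so $DF^n(\zeta)$ is diagonalizable. For $k,l\ge0$, $k+l\ge2$, the inequality $|e^{2\pi iu}-1|\ge4\|u\|$ gives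
$$|\mu_1^k\mu_2^l-\mu_j|\ge4\|m_1\rho+m_2\theta\|,\quad m=(k-l-1,\,nl)\ (j=1),\quad m=(k-l+1,\,n(l-1))\ (j=2).$$
Here $m\ne0$: for $j=1$, $m=0$ would force $l=0$, $k=1$, and for $j=2$ it would force $l=1$, $k=0$, both excluded by $k+l\ge2$. Moreover $|m|\le n(k+l+1)\le2n(k+l)$. So
$$|\mu_1^k\mu_2^l-\mu_j|\ge4\,\Gamma_{26}(\rho,\theta)\,(2n(k+l))^{-26},$$
and Siegel's theorem applies: $F^n$ is conjugate near $\zeta$ to $(X,Y)\mapsto(\mu_1X,\mu_2Y)$. Small polydiscs in these coordinates are neighborhoods $V$ of $\zeta$ with $F^nV=V$. The forward and backward orbits of points of $V$ stay in the bounded set $V\cup FV\cup\dots\cup F^{n-1}V$. Hence $\zeta\in\mathrm{int}(K)$.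

Also, for $(k,l)\in\mathbb Z^2\setminus0$, the number $\mu_1^k\mu_2^l$ is not a root of unity: for $e\ge1$ the vector $e(k-l,nl)$ is nonzero, and $\Gamma_{26}(\rho,\theta)>0$. In particular $\mu_1,\mu_2$ are multiplicatively independent.

**Step 2: separation.** This step shows that different periodic points give different components.

**Lemma 9.1.** The component $\Omega$ of $\mathrm{int}(K)$ containing $\zeta$ contains no other periodic point of $F$.

**Proof.** Let $\zeta'\in\Omega$ be periodic and let $M$ be a common multiple of the periods of $\zeta,\zeta'$. Then $G=F^M$ fixes $\zeta$ and $\zeta'$. It permutes the components of $\mathrm{int}(K)$ and fixes $\zeta\in\Omega$, so $G(\Omega)=\Omega$. Let $\varphi$ be one of the coordinate functions $x,y$ and $\varphi_N=\frac1N\sum_{j=0}^{N-1}\varphi\circ G^j$. On $\Omega$ these functions are holomorphic and bounded by $\max_K|\varphi|$, which is finite by Fact 2.1; so they form a normal family. In linearizing coordinates on a small polydisc at $\zeta$, $\varphi=\sum c_{kl}X^kY^l$ converges absolutely, and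
$$\varphi_N=\sum_{k,l}c_{kl}X^kY^l\cdot\frac1N\sum_{j<N}(\mu_1^k\mu_2^l)^{jM/n}\longrightarrow c_{00}=\varphi(\zeta)$$
by dominated convergence: for $(k,l)\ne(0,0)$ the ratio $(\mu_1^k\mu_2^l)^{M/n}$ is not $1$, so the averages of the geometric progression tend to $0$. By the identity theorem every limit of a subsequence of $\varphi_N$ on the connected set $\Omega$ is the constant $\varphi(\zeta)$. But $\varphi_N(\zeta')=\varphi(\zeta')$ for all $N$. So $\varphi(\zeta')=\varphi(\zeta)$ for both coordinates, and $\zeta'=\zeta$. $\square$

**Step 3: proof of Theorem 1.** It remains to assemble the pieces. The points of $\bigcup_iO_i$ are infinitely many, since $O_i$ has $n_i\to\infty$ points, and they lie in pairwise distinct components of $\mathrm{int}(K)=\mathcal F$. So $\mathcal F$ has infinitely many components. Choose $\zeta_i\in O_i$ and let $\Omega_i\ni\zeta_i$ be its component. If $F^j\Omega_i=\Omega_i$, then $F^j\zeta_i\in\Omega_i$ is periodic, so it equals $\zeta_i$ and $n_i\mid j$; conversely $F^{n_i}\Omega_i=\Omega_i$. Hence $\Omega_i$ has exact period $n_i$. By Lemma 9.1 it contains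 exactly one periodic point, and there $F^{n_i}$ is linearizable with multiplicatively independent unimodular multipliers by Step 1. Since $O_i\subset\mathbb B(2^{-i})$, $O_i\to0$. The multipliers $\lambda,\delta/\lambda$ of $0$ are unimodular. If $0$ were in $\mathrm{int}(K)$, its component would contain $O_i$ for large $i$, hence both $0$ and a point of $O_i$, which is different from $0$ because $n_i\ge2$; this contradicts Lemma 9.1. All this holds for every admissible $h$, on the set of $(\alpha,\theta)$ of Theorem 8.1. By Proposition 6.2, $h_0$ is admissible. This proves Theorem 1. $\blacksquare$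

## 10. Density in the family $f_{\theta,q}$

**Step 1: the coefficients of $\rho$ as global holomorphic functions.** To perturb $h$ we need (A1) and (A2) as statements about functions on a connected space. Fix $r=p/a$ as in Section 5 and let $X_r$ be the complement of the closed analytic set $Z_r$ in the connected manifold $\Delta_r\times\mathcal H_{\mathbb C}$. By Step 2 of Section 6, $(0,h_0)\in X_r$; so $Z_r$ is proper and $X_r$ is connected. On $X_r$ we have $\nu=a+1$ by Lemma 5.2. By Proposition 5.3, $\lambda'$ is defined and holomorphic near each point of $\{\lambda_*\}\times X_r$. Near a common point of $\{\lambda=\lambda_*\}$ two such functions agree, because the cycles tend to $0$ and are unique in the smaller of the two balls. Hence in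
$$\tfrac1{2\pi i}\log\lambda'(e^{2\pi i\alpha},\delta,h)=\sum_{j\ge1}\rho_j(\delta,h)(\alpha-r)^j$$
(no $j=0$ term, since $\lambda'=1$ at $\alpha=r$) the $\rho_j$ are holomorphic on all of $X_r$. Let $\Theta=\delta\,\partial/\partial\delta$, so $\partial_\theta=2\pi i\,\Theta$ when $\delta=e^{2\pi i\theta}$. By (A1) for $h_0$ there is $\theta_*$ with $e^{2\pi i\theta_*}\in\Delta_r$ and $(e^{2\pi i\theta_*},h_0)\in X_r$. By (A2) for $h_0$, $\partial_\theta^2\rho\not\equiv0$ near $(r,\theta_*)$, so $\Theta^2\rho_j(\cdot,h_0)\not\equiv0$ for some $j=j(r)$. In particular $\Theta^2\rho_j\not\equiv0$ on $X_r$. (By Remark 5.4, $j(r)\ge2$.)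

**Step 2: the bad sets are closed without interior.** We show that the $h$ violating the conditions are few. For $j=j(r)$ let
$$\mathcal B^1_r=\{h\in\mathcal H_{\mathbb R}:\Delta_r\times\{h\}\subset Z_r\},\qquad\mathcal B^2_r=\{h\in\mathcal H_{\mathbb R}:\Theta^2\rho_j(\delta,h)=0\ \ \forall\,\delta\text{ with }(\delta,h)\in X_r\}.$$
The first is closed since $Z_r$ is closed. The second is closed since $X_r$ is open and $\Theta^2\rho_j$ is continuous: if $h^{(n)}\to h$ in $\mathcal B_r^2$ and $(\delta,h)\in X_r$, then $(\delta,h^{(n)})\in X_r$ for large $n$, and the zero passes to the limit. For the interiors we use that a holomorphic function vanishing on (open in $\delta$)×(open in real $h$) vanishes identically nearby: for fixed $\delta$, all its $h$-derivatives vanish at a real point.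

If $\mathcal B^1_r$ had interior in $\mathcal H_{\mathbb R}$, the local defining functions of $Z_r$ would vanish on an open set. Then $Z_r$ would have interior points and would equal $\Delta_r\times\mathcal H_{\mathbb C}$, a contradiction.

Suppose $\mathcal B_r^2$ had interior. Choose $h\notin\mathcal B_r^1$ in this interior and $\delta$ with $(\delta,h)\in X_r$. Then $\Theta^2\rho_j$ vanishes near $(\delta,h)$, hence on the connected $X_r$, a contradiction.

**Step 3: admissible polynomials are dense.** Let $h\in\mathcal H_{\mathbb R}$ have degree exactly $d-1$ and lie outside $\bigcup_r(\mathcal B_r^1\cup\mathcal B_r^2)$. Such $h$ form a residual set, hence a dense one, by Baire's theorem. We check that they are admissible. For each $r$, $\{\delta\in\Delta_r:(\delta,h)\in Z_r\}$ is a proper analytic subset of the connected set $\Delta_r$, hence discrete: (A1). Its complement in $\Delta_r$ is open and connected, and $\Theta^2\rho_j(\cdot,h)\not\equiv0$ there. So $\Theta^2\rho_j(\cdot,h)$ does not vanish identically on any arc of the unit circle contained in this complement. If $\nu_r(\delta_*,h)=a+1$,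 small arcs about $\delta_*$ are contained in it, and the coefficient of $(\alpha-r)^j$ in $\partial_\theta^2\rho$ is not identically zero on them: (A2). Thus $h$ is admissible, and Theorem 8.1 and Section 9 apply to it.

**Step 4: proof of Theorem 2.** We bring a map of $\mathcal U_d$ to the form (2.1), perturb, and return. Let $(\theta,q)\in\mathcal U_d$ with $y_0$ as in the definition. Conjugate $f_{\theta,q}$ by the translation $(x,y)\mapsto(x-y_0,y-y_0)$. Since
$$e^{\pi i\theta}q(y+y_0)-e^{2\pi i\theta}(x+y_0)-y_0=e^{\pi i\theta}\big(q(y+y_0)-2\cos(\pi\theta)y_0\big)-e^{2\pi i\theta}x,$$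
this replaces $q$ by $\tilde q(y)=q(y+y_0)-2\cos(\pi\theta)y_0$, with $\tilde q(0)=0$ and $\tilde q'(0)=q'(y_0)\in(-2,2)$. After a small perturbation of $q$, adding a small multiple of $y-y_0$, we may assume $\tilde q'(0)\ne0$. Then $\tilde q(y)=c\,y\,h(y)$ with $h(0)=1$, $\deg h=d-1$ and $c=2\cos\pi(2\alpha-\theta)$ for a suitable $\alpha$; by (4.1) the conjugated map is $F_{\lambda,\delta,h}$.

By Step 3 we can perturb $h$ to an admissible polynomial, and then by Theorem 8.1 and Section 9 perturb $(\alpha,\theta)$ so that $\mathrm{int}(K)$ has infinitely many components. Undoing the translation, with the same $y_0$ and the new parameters, gives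
$$q(y)=2\cos(\pi\theta)y_0+c\,(y-y_0)\,h(y-y_0),\qquad c=2\cos\pi(2\alpha-\theta),$$
which depends continuously on $(\alpha,\theta,h)$, so it is as close to the original polynomial as we like. It satisfies $q(y_0)=2\cos(\pi\theta)y_0$, and $q'(y_0)=c$ is nonzero and in $(-2,2)$ for small perturbations; so $q$ has degree $d$ and the perturbed parameter lies in $\mathcal U_d$. Conjugation by a translation does not change the number of components of $\mathrm{int}(K)$. This proves density in $\mathcal U_d$. $\blacksquare$
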